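\title{An Anosov diffeomorphism of a complete non-compact surface with every point non-wandering}

\begin{abstract}
We construct a connected non-compact surface with a complete smooth Riemannian metric and a smooth Anosov diffeomorphism of it, with bounded derivatives and a uniformly transverse, uniformly continuous splitting, whose non-wandering set is the whole surface. This answers negatively a question of F.~Rodriguez Hertz, M.~A.~Rodriguez Hertz and R.~Ures, already in codimension one. The surface is an infinite cyclic cover of a twice punctured torus, and the map is a lift of a hyperbolic automorphism that has zero mean drift in the cover but shifts the sheets at each puncture. The shift makes room for a complete metric, and the zero drift gives recurrence. The example has bounded curvature and positive injectivity radius, and it is conservative and ergodic for a smooth infinite measure.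
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a connected complete Riemannian manifold of positive dimension. A diffeomorphism $f\colon M\to M$ is \emph{Anosov} if there are a continuous $Df$-invariant splitting $TM=E^s\oplus E^u$ and constants $C>0$, $0<\lambda<1$ such that, for all $x\in M$ and $n\ge0$,
\[
\|Df^n_x\xi\|\le C\lambda^n\|\xi\|\quad(\xi\in E^s_x),\qquad \|Df^{-n}_x\xi\|\le C\lambda^n\|\xi\|\quad(\xi\in E^u_x).
\]
On a non-compact manifold these inequalities depend on the metric, and we also require the uniformity that is automatic in the compact case: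
\begin{itemize}
\item[(i)] $\sup_x\|Df_x\|<\infty$ and $\sup_x\|Df_x^{-1}\|<\infty$;
\item[(ii)] the angle between $E^s_x$ and $E^u_x$ is bounded away from zero, uniformly in $x$;
\item[(iii)] the splitting is uniformly continuous: for every $\epsilon>0$ there is $\delta>0$ such that parallel transport along any $C^1$ path of length less than $\delta$ from $x$ to $y$ carries $E^s_x$ and $E^u_x$ to subspaces at angle less than $\epsilon$ from $E^s_y$ and $E^u_y$.
\end{itemize}
We call the splitting \emph{Lipschitz} if the angle in (iii) is at most a constant times the length of the path. A point $x$ is \emph{non-wandering} if for every neighborhood $U$ of $x$ there is $n\ge1$ with $f^n(U)\cap U\neq\emptyset$, and $\Omega(f)$ is the set of these points. F.~Rodriguez Hertz, M.~A.~Rodriguez Hertz and R.~Ures \cite{RHRHU} ask: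

\begin{quote}
\emph{If $f$ is an Anosov diffeomorphism of a complete Riemannian manifold $M$ and $\Omega(f)=M$, must $M$ be compact?}
\end{quote}

They pose the question as open, to their knowledge even in codimension one, that is, when $\dim E^s=1$ or $\dim E^u=1$.

The simplest examples suggest that the answer is yes. Take a matrix in $SL(2,\mathbb{Z})$ with eigenvalues $\mu^{\pm1}$, $\mu>1$, and linear coordinates $(s,u)$ in which it acts by $(s,u)\mapsto(\mu^{-1}s,\mu u)$. On the torus $\mathbb{T}^2=\mathbb{R}^2/\mathbb{Z}^2$ it preserves a finite area, so every point is non-wandering by Poincar\'e recurrence. On the plane it is still Anosov with (i)--(iii), but only the origin is non-wandering: a point with $u\ne0$ has a neighborhood $a<|u|<\mu a$ that is disjoint from all its iterates, and the same holds with $s$ in place of $u$. There is nothing in between, because a lift to a cylinder $\mathbb{R}^2/\mathbb{Z}\gamma$ would make $\gamma$ an eigenvector with an integer eigenvalue, and an integer eigenvalue of a matrix in $SL(2,\mathbb{Z})$ is $\pm1$. One can instead lose compactness by removing a fixed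 point from the torus. This keeps every requirement except completeness, and Section~\ref{sec:rays} shows that no metric in which the unstable direction is expanded can restore it. Nevertheless the answer is no.

\begin{theorem}\label{thm:main}
There are a connected non-compact surface $M$ with a complete $C^\infty$ Riemannian metric $g$ and a $C^\infty$ Anosov diffeomorphism $f\colon M\to M$, with $\dim E^s=\dim E^u=1$, that satisfies \textup{(i)}, \textup{(ii)}, \textup{(iii)} and $\Omega(f)=M$.
\end{theorem}

The example is not degenerate, either geometrically or dynamically. Recall that a measure-preserving bijection $f$ is \emph{conservative} if no measurable set $U$ of positive measure has pairwise disjoint iterates $f^nU$, $n\ge0$, and \emph{ergodic} if every invariant measurable set is null or has null complement.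

\begin{theorem}\label{thm:extra}
\begin{enumerate}
\item[(1)] In the example constructed for Theorem~\ref{thm:main}, $g$ has bounded curvature and positive injectivity radius, and the splitting is orthogonal, $C^\infty$ and Lipschitz.
\item[(2)] The map $f$ preserves a smooth infinite measure of full support, it is conservative and ergodic for this measure, and almost every forward orbit is dense. In particular $f$ is topologically transitive.
\item[(3)] For all $d_s,d_u\ge2$ there is an Anosov diffeomorphism satisfying \textup{(i)--(iii)} of a connected complete non-compact manifold with bounded curvature and positive injectivity radius, such that every point is non-wandering, $\dim E^s=d_s$ and $\dim E^u=d_u$.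
\end{enumerate}
\end{theorem}

The case $\min(d_s,d_u)=1$ in dimension at least three is not treated here.

The construction combines the two failed attempts: we puncture the torus twice and then pass to an infinite cyclic cover. Section~\ref{sec:rays} isolates the mechanism on the unstable rays of a puncture, where everything can be computed by hand. Section~\ref{sec:map} builds $M$ and $f$, and Section~\ref{sec:rec} proves $\Omega(f)=M$, a statement that does not involve the metric. Section~\ref{sec:crit} reduces the remaining requirements to inequalities for two weight functions. Section~\ref{sec:F} solves these inequalities near the punctures, and Section~\ref{sec:metric} assembles the metric and proves Theorem~\ref{thm:main}. Theorem~\ref{thm:extra} is proved in Section~\ref{sec:extra}.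

\section{The obstruction on a ray, and how a shift removes it}\label{sec:rays}

Let $\Phi$ be an automorphism of $\mathbb{T}^2$ with eigenvalues $\mu^{\pm1}$, $\mu>1$, let $z$ be a fixed point, and let $(s,u)$ be coordinates centered at $z$ with $\Phi(s,u)=(\mu^{-1}s,\mu u)$. Suppose that a Riemannian metric on $\mathbb{T}^2\setminus\{z\}$ satisfies $\|D\Phi^{-n}\xi\|\le C\lambda^n\|\xi\|$ for $\xi$ parallel to $\partial_u$. The unstable ray $\{s=0,\ 0<u\le1\}$ is the union of the segments $\Phi^{-n}I$, $n\ge0$, where $I=\{s=0,\ \mu^{-1}\le u\le1\}$. Its length is therefore at most $C\operatorname{length}(I)/(1-\lambda)$. A curve of finite length leaves every compact set, so the metric is not complete. The same argument applies to a lift $f$ of $\Phi$ to a covering space as soon as some power of $f$ maps the end of a lifted ray to itself.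

Suppose now that no lifted ray is periodic. Let $r_v$, $v\in\mathbb{Z}$, be lifted unstable rays, use the coordinate $X=-\log_\mu|u|$, which tends to $\infty$ at the puncture, and assume that $f$ sends the point $X$ of $r_v$ to the point $X-1$ of $r_{v+1}$. Measure length on $r_v$ by $\mu^{\varphi(v,X)}|du|$. Then $f$ multiplies length by $\mu^{1+\varphi(v+1,X-1)-\varphi(v,X)}$, so uniform expansion is the condition
\begin{equation}\label{eq:model}
\varphi(v+1,X-1)\ge\varphi(v,X)-\beta\qquad\text{for some fixed }\beta<1,
\end{equation}
while the length of the part $X\ge0$ of $r_v$ is $\ln\mu\int_0^\infty\mu^{\varphi(v,X)-X}\,dX$. If $\varphi$ does not depend on $v$, or is merely bounded above on $0\le X\le1$ uniformly in $v$, then iterating \eqref{eq:model} gives $\varphi(v,X)\le\beta X+\mathrm{const}$ and the length is finite. This is the obstruction again. If the weight may grow with $v$, there is a solution. The quantity $v+X$ is invariant under $f$. Fix a small $c>0$ and put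
\begin{equation}\label{eq:Psi}
\beta=1-\tfrac c2,\qquad b=\beta+c=1+\tfrac c2,\qquad \Psi(k,t)=c\,|k+t|+\beta t .
\end{equation}
For $\varphi=\Psi$ we have $\Psi(v+1,X-1)=\Psi(v,X)-\beta$, so $f$ expands by exactly $\mu^{c/2}$. For $X\ge|v|$ we have $\Psi(v,X)=cv+bX$ with $b>1$, so every ray has infinite length. A point deep in the ray $r_v$ carries a large weight and loses $\beta$ at each step; when it leaves the neighborhood of the puncture, at $X=0$, it is on a ray of large index, where the remaining weight $\Psi(k,0)=c|k|$ is waiting for it.

This computation dictates the construction. We need a $\mathbb{Z}$-cover and a lift $f$ that shifts the rays at each puncture. Away from the punctures the metric will be the flat one multiplied by about $\mu^{c|\rho|}$, where $\rho$ is the height in the cover; since $f$ changes $\rho$ by a bounded amount and $c$ is small, this factor does not disturb hyperbolicity there. On the stable rays we argue with $f^{-1}$, which lowers the index $w$ of a ray, and the weight is $\Psi(-w,Y)$ with $Y=-\log_\mu|s|$. Two problems remain. A map that shifts the sheets tends to push all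 points to infinity, so the shifts at different punctures must cancel on average. And the weights must be extended from the rays to the quadrants between them so that the metric is complete in all directions and the leaves have bounded curvature.

\section{The surface and the map}\label{sec:map}

\subsection{An invariant cohomology class}
An automorphism lifts to the $\mathbb{Z}$-cover defined by a homomorphism $\alpha\colon H_1\to\mathbb{Z}$, and the lift commutes with the deck group, when it preserves $\alpha$. On the torus or the once punctured torus $H_1=\mathbb{Z}^2$, and a hyperbolic matrix preserves no nonzero $\alpha$, because $1$ is not an eigenvalue. So we use two punctures.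

Let $p=(0,0)$, $q=(\frac12,\frac12)$ and $\Sigma=\mathbb{T}^2\setminus\{p,q\}$. The diagonal circle with $p$ and $q$ removed consists of two arcs, which we orient from $p$ to $q$:
\[
\delta_1(t)=(t,t),\qquad \delta_2(t)=(-t,-t),\qquad 0<t<\tfrac12 .
\]
For a path $\gamma$ in $\Sigma$ transverse to the diagonal let $\alpha(\gamma)$ be the number of its crossings with $\delta_1\cup\delta_2$, each counted with the sign of $\det(\gamma',\delta_i')$. The arcs are closed subsets of $\Sigma$, so on loops this intersection number depends only on the homology class and defines a homomorphism $\alpha\colon H_1(\Sigma;\mathbb{Z})\to\mathbb{Z}$. Let $a_1,a_2$ be the circles $y=\frac14$, $y=\frac34$ with direction $(1,0)$, let $b_1,b_2$ be the circles $x=\frac14$, $x=\frac34$ with direction $(0,1)$, and let $\ell_p,\ell_q$ be small counterclockwise loops around the punctures. The circles $a_1,b_1$ cross only $\delta_1$, with direction $(1,1)$, and $a_2,b_2$ cross only $\delta_2$, with direction $(-1,-1)$. A counterclockwise loop crosses an arc leaving its center with sign $-1$ and an arc arriving at its center with sign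 $+1$. Hence
\[
\alpha(a_1)=1,\quad\alpha(a_2)=-1,\quad\alpha(b_1)=-1,\quad\alpha(b_2)=1,\quad\alpha(\ell_p)=-2,\quad\alpha(\ell_q)=2 .
\]
The kernel of $H_1(\Sigma)\to H_1(\mathbb{T}^2)$ is generated by $\ell_q=-\ell_p$. The annuli $\frac14\le y\le\frac34$ and $\frac14\le x\le\frac34$ contain $q$ and not $p$, so $a_1-a_2=\ell_q=b_2-b_1$. Consequently $H_1(\Sigma)$ is generated by $a_1,a_2,b_1$, and also by $a_1,b_1,b_2$.

\begin{lemma}\label{lem:alpha}
The shears $t_h(x,y)=(x+2y,y)$ and $t_v(x,y)=(x,y+2x)$ fix $p$ and $q$ and preserve $\alpha$. The involution $\tau(\zeta)=q-\zeta$ exchanges $p$ and $q$ and satisfies $\alpha\circ\tau_*=-\alpha$.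
\end{lemma}

\begin{proof}
The shear $t_h$ rotates the circles $a_1,a_2$. The curve $t_hb_1=(\frac14+2y,y)$ meets the diagonal when $\frac14+y\in\mathbb{Z}$, that is, only at $y=\frac34$, on $\delta_2$, with sign $\det((2,1),(-1,-1))=-1$. So $t_h$ preserves $\alpha$ on the generators $a_1,a_2,b_1$. The shear $t_v$ rotates $b_1,b_2$, and $t_va_1=(x,\frac14+2x)$ meets the diagonal only at $x=\frac34$, on $\delta_2$, with sign $\det((1,2),(-1,-1))=1$. So $t_v$ preserves $\alpha$ on $a_1,b_1,b_2$. The map $\tau$ sends each of $a_1,a_2,b_1$ to itself with reversed orientation.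
\end{proof}

Let $\pi\colon M\to\Sigma$ be the connected covering that corresponds to the kernel of $\alpha$ on $\pi_1(\Sigma)$. Since $\alpha$ is onto, the deck group is infinite cyclic, with a generator $T$ such that a loop $\gamma$ lifts to paths from $x$ to $T^{\alpha(\gamma)}x$. The surface $M$ is not compact, because $\pi(M)=\Sigma$ is not. A diffeomorphism $h$ of $\Sigma$ that preserves $\alpha$ lifts to a diffeomorphism $\hat h$ of $M$, and $\hat hT=T\hat h$: a path from $x$ to $Tx$ covers a loop $\gamma$ with $\alpha(\gamma)=1$, and its image, which goes from $\hat hx$ to $\hat hTx$, covers $h\gamma$ and so ends at $T\hat hx$.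

\subsection{Shifts at the punctures}
For $z\in\{p,q\}$ and small $\epsilon>0$ let $S_z(\epsilon)=\{z+(x,y):x,y\ge0,\ 0<x+y<\epsilon\}$. This sector is convex, so its preimage in $M$ is a disjoint union of lifts $T^n\hat S$. Let $h$ be an automorphism of $\mathbb{T}^2$ given by a matrix with nonnegative entries, fixing $p,q$ and preserving $\alpha$, and let $\hat h$ be a lift. For small $\epsilon'<\epsilon$ the set $\hat h(\hat S\cap\pi^{-1}S_z(\epsilon'))$ is connected and lies over $S_z(\epsilon)$, so it lies in one lift $T^{n}\hat S$. We call $n=n_z(\hat h)$ the \emph{shift} of $\hat h$ at $z$. It does not depend on the lift $\hat S$, because $\hat h$ commutes with $T$; for the same reason shifts add under composition. The map $T$ has shifts $(n_p,n_q)=(1,1)$.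

The shear $t_h$ fixes the circles $y=0$ and $y=\frac12$ pointwise. The arc $\{y=0\}\setminus\{p\}$ is simply connected; let $\hat t_h$ be the lift that fixes one of its lifts pointwise, hence all of them. On the lifts of $\{y=\frac12\}\setminus\{q\}$ the map $\hat t_h$ acts as some $T^e$. To find $e$, join the two circles by $\gamma(y)=(\frac14,y)$, $0\le y\le\frac12$. A lift of $\gamma$ and its image under $\hat t_h$ start at the same point, so $e=\alpha(t_h\gamma)-\alpha(\gamma)$. The path $\gamma$ crosses $\delta_1$ once with sign $-1$, and $t_h\gamma=(\frac14+2y,y)$ does not meet the diagonal for $0\le y\le\frac12$. So $e=1$. The horizontal edge of the sector at $p$ lies on $y=0$ and that of the sector at $q$ lies on $y=\frac12$, so $\hat t_h$ has shifts $(0,1)$.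

Let $\hat t_v$ be the lift of $t_v$ that fixes the lifts of $\{x=0\}\setminus\{p\}$ pointwise. The path $(x,\frac14)$, $0\le x\le\frac12$, crosses $\delta_1$ once with sign $+1$, and its image $(x,\frac14+2x)$ does not meet the diagonal. So $\hat t_v$ acts as $T^{-1}$ on the lifts of $\{x=\frac12\}\setminus\{q\}$, and the vertical edges of the sectors show that its shifts are $(0,-1)$.

We want nonzero shifts at both punctures, and Section~\ref{sec:rec} will show that recurrence comes from $n_p+n_q=0$. The lifts of $t_ht_v$ have shifts $(k,k)$ and those of $t_h^2t_v$ have shifts $(k,k+1)$, $k\in\mathbb{Z}$, so neither will do; the lifts of $(t_h^2t_v)^2$ have shifts $(k,k+2)$, and $k=-1$ works. Thus let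
\[
A=t_h^2t_v=\begin{pmatrix}9&4\\2&1\end{pmatrix},\qquad \Phi=A^2,\qquad f=T^{-1}(\hat t_h^{\,2}\hat t_v)^2 .
\]
The matrix $A$ has eigenvalues $5\pm2\sqrt6$, and $(2+\sqrt6,1)$ is an eigenvector for $5+2\sqrt6$. So $\Phi$ has eigenvalues $\mu^{\pm1}$ with $\mu=(5+2\sqrt6)^2$, and one unstable ray at each puncture lies in the sector. Put $\sigma_p=-1$, $\sigma_q=+1$. We have shown:
\begin{equation}\label{eq:shift}
f\text{ covers }\Phi,\qquad fT=Tf,\qquad n_z(f)=\sigma_z,\qquad\alpha(\ell_z)=2\sigma_z\qquad(z=p,q).
\end{equation}
In terms of sheets, then, $f$ moves points near a puncture by half as much as a counterclockwise turn around it does.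

\subsection{Boxes, halves and indices}\label{sub:index}
Choose positively oriented linear coordinates $(s,u)$ on $\mathbb{R}^2$ with $\Phi(s,u)=(\mu^{-1}s,\mu u)$. For real $t$ let $B_t(z)=\{|s|,|u|<\mu^t\}$ in the coordinates centered at $z$, and scale $s,u$ so that $B_3(p)$ and $B_3(q)$ embed disjointly in $\mathbb{T}^2$. Put $B_t=B_t(p)\cup B_t(q)$ and let $N=\mathbb{T}^2\setminus B_{1/4}$, a compact subset of $\Sigma$. A point of $M$ is \emph{over} a set $S\subset\mathbb{T}^2$ if its projection lies in $S$. The forms $ds,du$ and the vector fields $\partial_s,\partial_u$ are globally defined on $\mathbb{T}^2$ and on $M$, and $f^*ds=\mu^{-1}ds$, $f^*du=\mu\,du$. In the boxes we use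
\[
X=-\log_\mu|u|,\qquad Y=-\log_\mu|s| .
\]
On $B_t$ both exceed $-t$; the unstable rays are $Y=\infty$ and the stable rays are $X=\infty$. We have $\Phi^{\pm1}(B_{1/4}(z))\subset B_2(z)$, and there $\Phi$ acts by $(X,Y)\mapsto(X-1,Y+1)$.

We now number the lifted rays. A \emph{$u$-half} at $z$ is a lift $V$ of $B_2(z)\cap\{u>0\}$ or of $B_2(z)\cap\{u<0\}$; it contains one lifted unstable ray. An \emph{$s$-half} is a lift $W$ of $B_2(z)\cap\{s>0\}$ or of $B_2(z)\cap\{s<0\}$; it contains one lifted stable ray. A \emph{quadrant} is a lift of an open quadrant of $B_2(z)$; it equals $V\cap W$ for a unique $u$-half $V$ and a unique $s$-half $W$.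

Since $\alpha(\ell_z)=\pm2$, the preimage of $B_2(z)\setminus\{z\}$ has two components, each is a universal cover of the punctured box, and $T$ exchanges them. Let $R$ be the lifted counterclockwise half turn: it covers $(s,u)\mapsto(-s,-u)$, preserves each component, commutes with $T$, and satisfies $R^2=T^{2\sigma_z}$. There is an integer-valued function $v$ on the $u$-halves at $z$ with
\[
v(RV)=v(V)+1,\qquad v(T^{\sigma_z}V)=v(V)+1 .
\]
Indeed, the $u$-halves in one component are $V_k=R^kV_0$, and those in the other are $T^{\sigma_z}V_k$. Put $v(V_k)=k$ and $v(T^{\sigma_z}V_k)=k+1$. The first rule holds because $R$ commutes with $T$, and the second holds on the second component because $T^{\sigma_z}(T^{\sigma_z}V_k)=V_{k+2}$. An $s$-half $W$ meets exactly two $u$-halves, $V$ and $RV$, and we put $w(W)=v(RV)$; then $w(T^{\sigma_z}W)=w(W)+1$. Each quadrant $V\cap W$ has \emph{indices} $(v,w)=(v(V),w(W))$ with $w\in\{v,v+1\}$. Two quadrants adjacent along an unstable ray have the same $v$, and two quadrants adjacent along a stable ray have the same $w$; see Figure~\ref{fig:strip}.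

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.7cm,y=0.9cm]
\foreach \x/\k in {0/-1,2/0,4/1,6/2}{\draw[thick] (\x,0)--(\x,2); \node[above] at (\x,2) {$v=\k$};}
\foreach \x/\k in {1/0,3/1,5/2}{\draw[thick,dashed] (\x,0)--(\x,2); \node[above] at (\x,2) {$w=\k$};}
\foreach \x/\k in {0.5/{(-1,0)},1.5/{(0,0)},2.5/{(0,1)},3.5/{(1,1)},4.5/{(1,2)},5.5/{(2,2)}}{\node at (\x,1) {$\k$};}
\draw[<->] (1,-0.3)--(3,-0.3) node[midway,below] {a $u$-half};
\draw[<->] (4,-0.3)--(6,-0.3) node[midway,below] {an $s$-half};
\end{tikzpicture}
\caption{One of the two components of the preimage in $M$ of a punctured box, unrolled. The angle around the puncture increases counterclockwise from left to right, and the puncture is at the bottom. Solid lines are unstable rays, with index $v$; dashed lines are stable rays, with index $w$; each quadrant is labeled by $(v,w)$. The map $f$ sends the part of a quadrant near the puncture into the other component, to a quadrant with both indices larger by one.}\label{fig:strip}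
\end{figure}

\begin{lemma}\label{lem:index}
Let $V$ be a $u$-half or an $s$-half at $z$ and let $V'$ be its part over $B_{1/4}(z)$. Then $f(V')\subset T^{\sigma_z}V$ and $f^{-1}(V')\subset T^{-\sigma_z}V$. Consequently, if $x$ lies in a quadrant and $x$ or $fx$ is over $B_{1/4}$, then both points lie in quadrants over the same box, and $f$ changes coordinates and indices by
\[
(v,w;X,Y)\longmapsto(v+1,w+1;X-1,Y+1).
\]
\end{lemma}

\begin{proof}
The set $f(V')$ is connected and lies over the same half of $B_2(z)$ as $V$, because $\Phi$ preserves the signs of $s$ and $u$. So it lies in one lift $T^nV$, and one point determines $n$. If $V$ is a $u$-half whose unstable ray lies over the sector $S_z$, then $n=n_z(f)=\sigma_z$ by \eqref{eq:shift}. Suppose that the claim holds for a half $V$, and let $W$ be a half of the other kind that meets $V$. Then $f$ maps $V'\cap W'$ into the lift of the same quadrant of $B_2(z)$ contained in $T^{\sigma_z}V$, which is $T^{\sigma_z}(V\cap W)$. So the claim holds for $W$. Going around the puncture in both components, we reach all halves. The set $f^{-1}(V')$ also lies in one lift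 $T^nV$. If $y\in T^{-\sigma_z}V$ is over $B_{-1}(z)$, then $fy\in V$ and $fy$ is over $B_0(z)$, so $y\in f^{-1}(V')$ and $n=-\sigma_z$.
\end{proof}

\subsection{The height function}
The indices are defined only near the punctures. To continue them to all of $M$ we use a real function $\rho$ with $\rho\circ T=\rho+1$, chosen compatible with the symmetry $\tau$.

By de Rham's theorem there is a closed smooth $1$-form $\omega_0$ on $\Sigma$ whose period on each loop $\gamma$ is $\alpha(\gamma)$. Let $\theta$ be the angle in the $(s,u)$-plane. On $B_3(z)\setminus\{z\}$ the closed form $\omega_0-\frac{\sigma_z}{\pi}d\theta$ has period $2\sigma_z-2\sigma_z=0$ on $\ell_z$, so it equals $dh_z$. Subtracting $d(\chi_zh_z)$, where $\chi_z$ is a cutoff equal to $1$ on $B_2(z)$ with compact support in $B_3(z)$, we get a closed form $\omega_1$ with periods $\alpha$ that equals $\frac{\sigma_z}{\pi}d\theta$ on $B_2(z)\setminus\{z\}$. The form $-\tau^*\omega_1$ has the same two properties: its periods are $-\alpha\circ\tau_*=\alpha$, and $\tau$ exchanges $B_2(p)$ and $B_2(q)$ by $(s,u)\mapsto(-s,-u)$, which preserves $d\theta$,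 while $\sigma_q=-\sigma_p$. So $\omega=\frac12(\omega_1-\tau^*\omega_1)$ has periods $\alpha$ and satisfies
\begin{equation}\label{eq:omega}
\omega=\tfrac{\sigma_z}{\pi}\,d\theta\ \text{ on }B_2(z)\setminus\{z\},\qquad\tau^*\omega=-\omega .
\end{equation}
All periods of $\pi^*\omega$ vanish, so $\pi^*\omega=d\rho$ for a smooth $\rho\colon M\to\mathbb{R}$, the \emph{height}, and $\rho\circ T=\rho+1$. The \emph{drift} $\psi=\rho\circ f-\rho$ is $T$-invariant because $fT=Tf$, and we regard it as a smooth function on $\Sigma$.

\begin{lemma}\label{lem:height}
There is $C_1\ge1$ such that $|\rho\circ f^{\pm1}-\rho|\le C_1$ on $M$ and such that $\big||v|-|\rho|\big|\le C_1$ and $\big||w|-|\rho|\big|\le C_1$ on every quadrant with indices $(v,w)$.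
\end{lemma}

\begin{proof}
On a half, $\theta$ ranges over an interval of length $\pi$, so $\rho$ ranges over an interval of length $1$. Both $R$ and $T^{\sigma_z}$ raise $\sigma_z\rho$ by $1$ and raise $v$ by $1$, and every $u$-half at $z$ is obtained from $V_0$ by these maps and their inverses. So $v-\sigma_z\rho$ is bounded on the union of the $u$-halves, and $|w-v|\le1$. If $x$ is over $B_{1/4}(z)$, it lies in a half $V$, and $fx\in T^{\sigma_z}V$; thus $\rho(x)$ and $\rho(fx)-\sigma_z$ lie in $\rho(V)$, and $|\psi-\sigma_z|\le1$. On the compact set $N$ the function $\psi$ is bounded by continuity. Finally, $\rho\circ f^{-1}-\rho=-(\rho\circ f-\rho)\circ f^{-1}$.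
\end{proof}

\section{Every point is non-wandering}\label{sec:rec}

Let $\mathfrak{m}_0$ be normalized Lebesgue measure on $\mathbb{T}^2$ and $\mathfrak{m}$ its lift to $M$, a constant multiple of $|ds\wedge du|$. It is smooth, infinite, of full support, and $f$-invariant because $\det\Phi=1$. Poincar\'e recurrence is not available for an infinite measure. It is replaced by a comparison of two rates: the region $|\rho|\le L$ has measure linear in $L$, while almost every orbit moves in height sublinearly in time. The first rate is immediate. On a fiber of $\pi$ the values of $\rho$ form a coset of $\mathbb{Z}$, so at most $2L+1$ points of the fiber have $|\rho|\le L$, and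
\begin{equation}\label{eq:vol}
\mathfrak{m}(\{|\rho|\le L\})\le2L+1 .
\end{equation}
The second rate follows from the vanishing of the mean drift, which is where $\tau$ and the relation $\sigma_p+\sigma_q=0$ are used.

\begin{lemma}\label{lem:drift}
$\int\psi\,d\mathfrak{m}_0=0$.
\end{lemma}

\begin{proof}
The function $\psi$ is bounded by Lemma~\ref{lem:height}. Since $\Phi$ is a group automorphism with $\Phi q=q$, it commutes with $\tau$. From $d\psi=\Phi^*\omega-\omega$ and \eqref{eq:omega} we get $d(\psi\circ\tau)=\Phi^*\tau^*\omega-\tau^*\omega=-d\psi$, so $\psi+\psi\circ\tau$ is constant on the connected surface $\Sigma$. To find the constant, let $x$ be over $B_{1/4}(z)$ on the unstable ray $\hat r$ of a $u$-half $V$. By Lemma~\ref{lem:index}, $fx$ lies on the unstable ray $T^{\sigma_z}\hat r$ of $T^{\sigma_z}V$. The height is constant on $\hat r$ by \eqref{eq:omega}, so $\psi=\sigma_z$ at $\pi(x)$. The map $\tau$ sends such points at $p$ to such points at $q$, so the constant is $\sigma_p+\sigma_q=0$. As $\tau$ preserves $\mathfrak{m}_0$, we get $2\int\psi\,d\mathfrak{m}_0=0$.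
\end{proof}

Recall that an automorphism of $\mathbb{T}^n$ given by an integer matrix $L$ with no eigenvalue of modulus one is ergodic for Lebesgue measure: the Fourier coefficients of an invariant $L^2$ function have constant modulus on the orbits of the transpose of $L$ in $\mathbb{Z}^n$, the nonzero orbits are infinite, and so square summability kills all coefficients but the constant term.

\begin{proposition}\label{prop:cons}
The map $f$ is conservative for $\mathfrak{m}$, and $\Omega(f)=M$.
\end{proposition}

\begin{proof}
Suppose that $\mathfrak{m}(U)>0$ and that the sets $f^nU$, $n\ge0$, are pairwise disjoint. Intersecting $U$ with $\{|\rho|\le L_0\}$ for a large $L_0$, we may assume that $|\rho|\le L_0$ on $U$ and $0<\mathfrak{m}(U)<\infty$. By Birkhoff's theorem for the ergodic map $\Phi$ and Lemma~\ref{lem:drift},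
\[
\frac1n\big(\rho(f^nx)-\rho(x)\big)=\frac1n\sum_{k=0}^{n-1}\psi(\Phi^k\pi x)\longrightarrow0\qquad\text{for $\mathfrak{m}$-almost every }x .
\]
Let $\delta=\mathfrak{m}(U)/16$. By Egorov's theorem the convergence is uniform on a set $U'\subset U$ with $\mathfrak{m}(U')\ge\frac12\mathfrak{m}(U)$, so there is $n_0$ with $|\rho(f^kx)-\rho(x)|\le\delta k$ for $x\in U'$ and $k\ge n_0$. For $n>n_0$ the disjoint sets $f^kU'$, $n_0\le k<n$, lie in $\{|\rho|\le L_0+\delta n\}$, and \eqref{eq:vol} gives
\[
\tfrac12(n-n_0)\,\mathfrak{m}(U)\le2(L_0+\delta n)+1 .
\]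
Dividing by $n$ and letting $n\to\infty$, we get $\frac12\mathfrak{m}(U)\le2\delta=\frac18\mathfrak{m}(U)$, which is false.

If $x\notin\Omega(f)$, some open $U\ni x$ has $f^nU\cap U=\emptyset$ for all $n\ge1$. Then the sets $f^nU$, $n\ge0$, are pairwise disjoint and $\mathfrak{m}(U)>0$, contrary to conservativity.
\end{proof}

For the other lifts $T^kf$ of $\Phi$ the drift is $\psi+k$, with mean $k\neq0$, and the height of almost every point tends to infinity linearly.

\section{What the weights must satisfy}\label{sec:crit}

We look for the metric in the form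
\begin{equation}\label{eq:g}
g=\mu^{2\varphi_s}\,ds^2+\mu^{2\varphi_u}\,du^2,\qquad\varphi_s,\varphi_u\colon M\to[0,\infty)\ \text{ smooth},
\end{equation}
with $E^s=\mathbb{R}\,\partial_s$ and $E^u=\mathbb{R}\,\partial_u$. These line fields are $C^\infty$, $Df$-invariant and $g$-orthogonal, so (ii) holds for every choice of the weights, and $g\ge ds^2+du^2$.

Write $P_s=\mu^{\varphi_s}$, $P_u=\mu^{\varphi_u}$, and let $e_1=P_s^{-1}\partial_s$, $e_2=P_u^{-1}\partial_u$, a global orthonormal frame with dual coframe $\theta_1=P_s\,ds$, $\theta_2=P_u\,du$. Recall that the Levi-Civita connection satisfies $\nabla e_1=\varpi\otimes e_2$ and $\nabla e_2=-\varpi\otimes e_1$, where the $1$-form $\varpi$ is determined by $d\theta_1=\varpi\wedge\theta_2$ and $d\theta_2=-\varpi\wedge\theta_1$, and that $d\varpi=-K_g\,\theta_1\wedge\theta_2$ with $K_g$ the Gaussian curvature. Here $d\theta_1=-\partial_uP_s\,ds\wedge du$ and $d\theta_2=\partial_sP_u\,ds\wedge du$, so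
\begin{equation}\label{eq:conn}
\varpi=-\frac{\partial_uP_s}{P_u}\,ds+\frac{\partial_sP_u}{P_s}\,du,\qquad\varpi(e_1)=-\ln\mu\,\frac{\partial_u\varphi_s}{\mu^{\varphi_u}},\qquad\varpi(e_2)=\ln\mu\,\frac{\partial_s\varphi_u}{\mu^{\varphi_s}} .
\end{equation}

\begin{proposition}\label{prop:crit}
Let $g$ be as in \eqref{eq:g}.
\begin{enumerate}
\item[(a)] If $\varphi_u\circ f\ge\varphi_u-\beta$ and $\varphi_s\circ f\le\varphi_s+\beta$ with $\beta<1$, and if $\varphi_u\circ f-\varphi_u$ and $\varphi_s\circ f-\varphi_s$ are bounded, then the Anosov inequalities hold with $C=1$ and $\lambda=\mu^{\beta-1}$, and \textup{(i)} holds.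
\item[(b)] If $|\partial_u\varphi_s|\le C\mu^{\varphi_u}$ and $|\partial_s\varphi_u|\le C\mu^{\varphi_s}$, then $|\varpi|_g$ is bounded and the splitting is Lipschitz, so \textup{(iii)} holds.
\item[(c)] Suppose that there is a $C^1$ function $H$ over $B_{1/4}$ with $|\partial_sH|\le C\mu^{\varphi_s}$ and $|\partial_uH|\le C\mu^{\varphi_u}$, and with $H(x)\to\infty$ as $\pi(x)\to p$ or $\pi(x)\to q$. Then $g$ is complete.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) In the frame $e_1,e_2$ the derivative $Df_x$ is diagonal with entries $\mu^{-1+\varphi_s(fx)-\varphi_s(x)}\le\mu^{\beta-1}$ and $\mu^{1+\varphi_u(fx)-\varphi_u(x)}\ge\mu^{1-\beta}$, and both entries are bounded above and away from zero.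

(b) By \eqref{eq:conn} there is $C_2>0$ with $|\varpi|_g\le C_2$. A unit field $\cos\vartheta\,e_1+\sin\vartheta\,e_2$ along a path $\gamma$ is parallel exactly when $\vartheta'=-\varpi(\gamma')$. So along a path of length $r$ the lines $E^s$ and $E^u$ turn by at most $C_2r$ relative to parallel transport.

(c) We show that a $C^1$ curve $\gamma\colon[0,1)\to M$ of finite length converges in $M$. Since $g\ge ds^2+du^2$, the curve $\pi\gamma$ has finite length for a flat metric on the compact torus, so it converges to some $z\in\mathbb{T}^2$. If $z\in\{p,q\}$, then $\gamma$ is eventually over $B_{1/4}$ and $H(\gamma(t))\to\infty$. But $|\nabla H|_g^2=(e_1H)^2+(e_2H)^2\le2C^2$, so $H\circ\gamma$ is bounded, a contradiction. Hence $z\in\Sigma$. A small disc around $z$ is evenly covered, $\gamma$ eventually stays in one sheet, and it converges there. In particular a geodesic defined on a bounded interval converges at the ends and so extends. By the Hopf--Rinow theorem $g$ is complete.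
\end{proof}

Near the punctures the weights will be functions of $(v,w;X,Y)$ with bounded derivatives in $X,Y$. Since
\begin{equation}\label{eq:dX}
|\partial_uX|=\frac{\mu^X}{\ln\mu},\qquad|\partial_u^2X|=\frac{\mu^{2X}}{\ln\mu},\qquad|\partial_sY|=\frac{\mu^Y}{\ln\mu},\qquad|\partial_s^2Y|=\frac{\mu^{2Y}}{\ln\mu},
\end{equation}
the derivative bounds in (b) and (c) have a combinatorial form: \emph{the function in question may depend on $X$ only where $X\le\varphi_u+\mathrm{const}$, and on $Y$ only where $Y\le\varphi_s+\mathrm{const}$.}

\section{The weights on a quadrant}\label{sec:F}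

Fix $c>0$ with $C_1c\le\frac1{100}$; then $c\le\frac1{100}$. Let $\beta$, $b$, $\Psi$ be as in \eqref{eq:Psi}, with $k,t\in\mathbb{R}$. The function $\Psi$ is increasing in $t$, since $\beta>c$. Write $x^+=\max(x,0)$, $\operatorname{clip}(x)=\min(1,x^+)$ and $m=\min(X^+,Y^+)$; the number $m$ measures the depth toward the puncture. A pair of integers $(v,w)$ with $w\in\{v,v+1\}$ is \emph{upper} if $v\ge0$ and \emph{lower} if $w\le0$. Every such pair is upper or lower, only $(0,0)$ is both, and $(v,w)$ is upper if and only if $(-w,-v)$ is lower.

\subsection{Design}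
The problem is symmetric under the exchange of $(f,s,u,X,Y,v,w)$ with $(f^{-1},u,s,Y,X,-w,-v)$. So we look for one function $F(v,w;X,Y)$, the model of $\varphi_u$, and take
\[
F^*(v,w;X,Y)=F(-w,-v;Y,X)
\]
as the model of $\varphi_s$; note that $F^{**}=F$. On the side $Y\ge X$ of the unstable ray we take the solution of Section~\ref{sec:rays}, $F=\Psi(v,X^+)$. For smoothness across the stable ray, $F$ must depend only on $(w,Y)$ when $X$ is large. The first guess is $F=\Psi(\kappa,m)$, where $\kappa$ passes from $v$ to $w$ as $X-Y$ grows. This is compatible with expansion, because $f$ raises $m$ where $m=Y$ and $X-Y\ge 2$.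

On upper quadrants the guess violates the rule at the end of Section~\ref{sec:crit}. At a point with $Y=w>0$ and $X$ large it depends on $Y$, while $F^*=\Psi(-w,w)=w-\frac c2w$ falls below $Y$ by an unbounded amount; by \eqref{eq:conn} the unstable leaves would have geodesic curvature of order $\mu^{cw/2}$. The inequality $\Psi(-w,Y)\ge Y$ does hold when $|Y-w|\ge Y/2$, because $\beta+\frac c2=1$. So $F$ must be made independent of $Y$ on a range such as $\frac w2\le Y\le2w$. It must stay nondecreasing in $Y$, for expansion, and at least $bm$, so that it tends to infinity at the puncture and dominates $X$ where $F^*$ depends on $X$. Hence the plateau has to be reached early and at the height required at its far end. This is the role of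
\[
G_w(t)=\max\big(t,\min(2w,4t)\big),\qquad w\ge0\text{ an integer},\ t\ge0 .
\]
We have $G_0(t)=t$, and for $w\ge1$ the function $G_w$ equals $4t$, $2w$, $t$ on $[0,\frac w2]$, $[\frac w2,2w]$, $[2w,\infty)$. Also $G_w(t)\ge t$, $G_w(0)=0$, $G$ is nondecreasing in $w$ and $t$, and $G_{w+1}-G_w\le2$. For $X,Y\in\mathbb{R}$ define
\begin{equation}\label{eq:F}
F(v,w;X,Y)=\begin{cases}\min\big(cv+bX^+,\ cw+b\,G_w(m)\big),&(v,w)\text{ upper},\\[2pt] \Psi(\kappa,m),\quad\kappa=v+(w-v)\operatorname{clip}(X^+-Y^+-2),&(v,w)\text{ lower}.\end{cases}
\end{equation}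
For $(0,0)$ both formulas give $bm$, and then $F=F^*$. In the upper case the minimum prolongs the ray solution $cv+bX^+$ past the diagonal until it reaches the level $cw+bG_w(Y^+)$. In the lower case the first guess is kept, since then $F^*$ is given by the upper formula and is large. The interpolation of $\kappa$ starts only at $X-Y=2$ because points with $X-Y\le2$ are mapped to the side of the unstable ray, where the expansion inequality has no slack.

For fixed $(v,w)$ the functions $F,F^*$ are continuous and built from affine functions by maxima and minima. Call a point of $\mathbb{R}^2$ \emph{generic} if near it every ingredient ($X^+$, $Y^+$, $m$, $G_w(m)$, the clips, the absolute values) is affine and the minimum in \eqref{eq:F} is given by one and the same term. The non-generic points lie on finitely many lines. At a generic point $|\partial_XF|+|\partial_YF|\le5$. Indeed, in the upper case the sum is at most $b$ for the first term and $4b$ for the second, since $m$ depends on only one variable; in the lower case $\kappa$ contributes at most $2c$ and $m$ at most $c+\beta$. So $F$ and $F^*$ are $5$-Lipschitz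 for the sup norm on $\mathbb{R}^2$.

\subsection{Properties of $F$}

\begin{lemma}\label{lem:F}
Let $F=F(v,w;X,Y)$ and $F'=F(v+1,w+1;X-1,Y+1)$.
\begin{enumerate}
\item[(1)] \emph{Size.} $F\ge c\min(|v|,|w|)$. If $m=0$, then $F\le c\max(|v|,|w|)$. If $(v,w)$ is upper, then $F\ge bm$.
\item[(2)] \emph{Rays.} If $Y^+\ge X^+$, then $F=\Psi(v,X^+)$. If $X^+\ge\max(1+G_{w^+}(Y^+),\,Y^++3)$, then $F$ depends only on $w$ and $Y$.
\item[(3)] \emph{Expansion.} $F'\ge F-\beta$. If $X\le\frac78$, then $F'\ge F-\beta+\frac1{10}$.
\item[(4)] \emph{Bounded jumps.} $F'\le F+8$.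
\item[(5)] \emph{Dependence.} At generic points: $\partial_YF\ne0$ implies $Y\le F^*$, and $\partial_XF^*\ne0$ implies $X\le F$; if $(v,w)$ is upper, $\partial_XF\ne0$ implies $X\le F$; if $(v,w)$ is lower, $\partial_YF^*\ne0$ implies $Y\le F^*$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) In the upper case both terms of the minimum are at least $cv=c\min(|v|,|w|)$, and at least $bm$ since $X^+\ge m$ and $G_w(m)\ge m$; for $m=0$ the second term is $cw$. In the lower case $v\le\kappa\le w\le0$, so $|w|\le|\kappa|\le|v|$. Moreover $\Psi(\kappa,m)\ge c|\kappa|-cm+\beta m\ge c|\kappa|$, with equality for $m=0$.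

(2) Let $Y^+\ge X^+$, so that $m=X^+$. In the upper case $cw+bG_w(m)\ge cv+bX^+$, so $F=cv+bX^+=\Psi(v,X^+)$. In the lower case $\kappa=v$. For the second claim, $m=Y^+$, and a given $w$ occurs in the pairs $(w,w)$ and $(w-1,w)$. If $w\ge1$, both are upper, and $cv+bX^+\ge c(w-1)+b+bG_w(Y^+)\ge cw+bG_w(Y^+)$, so $F=cw+bG_w(Y^+)$. If $w\le0$, both are lower, $\kappa=w$, and $F=\Psi(w,Y^+)$.

(3) Primes denote the quantities at the image. If $(v,w)$ is upper then so is $(v',w')$, and we use the identity $cv'+b(X-1)=cv+bX-\beta$. There are four cases.

\emph{Case $X<1$.} Here $(X')^+=0$, so $F'=\Psi(v',0)=c|v+1|$ by (2). Put $\xi=X^+\in[0,1)$. In the upper case $F\le cv+b\xi=F'+\beta-b(1-\xi)$. In the lower case $\kappa=v$ and $m\le\xi$, so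
\[
F\le\Psi(v,\xi)\le c|v+1|+c(1-\xi)+\beta\xi=F'+\beta-(\beta-c)(1-\xi).
\]
In both cases $F'\ge F-\beta+(\beta-c)(1-\xi)$. For $\xi\le\frac78$ the last term is at least $\frac18(1-\frac32c)\ge\frac1{10}$. This also proves the second claim of (3).

\emph{Case $X\ge1$, $Y<0$.} Here $m=0$. In the upper case $F=\min(cv+bX,cw)$ and $F'\ge\min(cv+bX-\beta,\,cw)\ge F-\beta$. In the lower case (1) gives $F\le c|v|$ and $F'\ge c\min(|v'|,|w'|)\ge c(|v|-2)$, since $v',w'\in\{v+1,v+2\}$; and $2c\le\beta$.

\emph{Case $X\ge1$, $Y\ge0$, $X-Y\le2$.} Here $0\le X'\le Y'$, so $F'=\Psi(v+1,X-1)$ by (2). In the upper case this is $cv+bX-\beta\ge F-\beta$. In the lower case $\kappa=v$, $F=\Psi(v,m)$ and $m\le X$, so $F'\ge\Psi(v+1,m-1)=F-\beta$.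

\emph{Case $X\ge1$, $Y\ge0$, $X-Y>2$.} Here $m=Y$ and $m'=Y+1$. In the upper case the first term of the minimum drops by $\beta$ and the second does not decrease, as $G_{w+1}(Y+1)\ge G_w(Y)$. If $(v,w)$ and $(v',w')$ are both lower, then $|\kappa'-\kappa|\le2$ and $F'=c|\kappa'+Y+1|+\beta(Y+1)\ge F-3c+\beta\ge F-\beta$. What remains is $v\le-1$ and $w+1\ge1$, that is, $(v,w)=(-1,0)$. Then $\kappa\in[-1,0]$, so $F\le c(Y+1)+\beta Y=bY+c$, while $(v',w')=(0,1)$ is upper and $F'\ge b(Y+1)\ge F$ by (1).

(4) Moving $(X,Y)$ to $(X-1,Y+1)$ with fixed indices changes $F$ by at most $5$. Now raise the indices at a fixed point. If $v\ge0$, the two terms of the minimum increase by $c$ and by at most $c+2b$. If $w\le-1$, both pairs are lower, $\kappa$ increases by $1$, and $F$ changes by at most $c$. If $(v,w)=(-1,0)$, the old value is at least $c(m-1)+\beta m=bm-c$ and the new value is at most $c+bG_1(m)\le c+b(m+2)$. So the total increase is at most $5+2c+2b\le8$.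

(5) Let $(v,w)$ be upper. Then $F^*$ is given by the lower formula, $F^*=\Psi(\kappa^*,m)$ with $\kappa^*=-w+(w-v)\operatorname{clip}(Y^+-X^+-2)$.

Suppose $\partial_YF\ne0$. Then near the point $F=cw+bG_w(m)$ with $m=Y$, $0<Y<X$ and $G_w'(Y)\ne0$. So $w=0$, or $Y<\frac w2$, or $Y>2w$, and in each case $|Y-w|\ge\frac Y2$. Since $Y<X$ we have $\kappa^*=-w$, so $F^*=c|Y-w|+\beta Y\ge(\frac c2+\beta)Y=Y$.

Suppose $\partial_XF^*\ne0$. Either $m$ depends on $X$, or $\kappa^*$ does, and then $X>0$ and $2<Y^+-X^+<3$. In both cases $0<X<Y$, so $m=X$ and $F\ge bm\ge X$.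

Suppose $\partial_XF\ne0$. Then $X>0$, and either $F=cv+bX\ge X$ near the point, or $m=X$ and $F\ge bm\ge X$.

If $(v,w)$ is lower, apply these three implications to $(-w,-v;Y,X)$. This exchanges $F$ with $F^*$ and $X$ with $Y$; the first two implications are exchanged, and the third becomes the last claim of (5).
\end{proof}

\subsection{Smoothing}
Convolution preserves every inequality that compares translates of $F$, and it changes the others by bounded amounts. Let $\eta=\frac18$, let $k\ge0$ be a smooth even function supported in $[-1,1]$ with integral $1$, and put $k_\eta(X,Y)=\eta^{-2}k(X/\eta)k(Y/\eta)$. Define $\tilde F(v,w;\cdot)=F(v,w;\cdot)*k_\eta$ and $\tilde F^*(v,w;X,Y)=\tilde F(-w,-v;Y,X)$. Since $k_\eta$ is symmetric in $X,Y$, we have $\tilde F^*=F^**k_\eta$. The value of $\tilde F$ at $P=(X,Y)$ is an average of $F$ over the square $Q(P)$ of points within $\eta$ of $P$ in the sup norm.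

\begin{lemma}\label{lem:Ft}
Let $\tilde F=\tilde F(v,w;X,Y)$ and $\tilde F'=\tilde F(v+1,w+1;X-1,Y+1)$.
\begin{enumerate}
\item[(0)] The first and second partial derivatives of $\tilde F$ and $\tilde F^*$ are bounded uniformly in $v,w,X,Y$.
\item[(1)] $\tilde F\ge c\min(|v|,|w|)$. If $\min(X,Y)\le-\frac14$, then $\tilde F\le c\max(|v|,|w|)$. If $(v,w)$ is upper, then $\tilde F\ge b(m-\eta)$.
\item[(2)] For $Y\ge X+1$, $\tilde F$ depends only on $v,X$. For each $w$ and $Y_0$ there is $X_0$ such that $\tilde F$ depends only on $w,Y$ when $X\ge X_0$, $Y\le Y_0$. If $X\ge4$ and $Y\le-\frac14$, then $\partial_X\tilde F=0$.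
\item[(3)] $-\beta\le\tilde F'-\tilde F\le8$. If $X\le\frac34$, then $\tilde F'-\tilde F\ge-\beta+\frac1{10}$.
\item[(4)] For $j=1,2$: $\partial_Y^j\tilde F\ne0$ implies $Y\le\tilde F^*+2$, and $\partial_X^j\tilde F^*\ne0$ implies $X\le\tilde F+2$. If $(v,w)$ is upper, $\partial_X\tilde F\ne0$ implies $X\le\tilde F+2$. If $(v,w)$ is lower, $\partial_Y\tilde F^*\ne0$ implies $Y\le\tilde F^*+2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(0) Put one derivative on the $5$-Lipschitz function $F$ and the other, if any, on $k_\eta$.

(1) Average Lemma~\ref{lem:F}(1). If $\min(X,Y)\le-\frac14$, then $m=0$ on $Q(P)$; and $m$ varies by at most $\eta$ on $Q(P)$.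

(2) If $Y\ge X+1$, then $Y_1>X_1$ for $(X_1,Y_1)\in Q(P)$, so $F=\Psi(v,X_1^+)$ on $Q(P)$. For the second claim take $X_0=\eta+\max(1+G_{w^+}(Y_0^++\eta),\,Y_0^++\eta+3)$ and use that $G$ is nondecreasing. For the third, $Y_1^+=0$ and $X_1>3$ on $Q(P)$, so $\partial_XF=0$ at the generic points of $Q(P)$ by Lemma~\ref{lem:F}(2), and $\partial_X\tilde F=(\partial_XF)*k_\eta$.

(3) Convolution commutes with translation, and $X\le\frac34$ gives $X_1\le\frac78$ on $Q(P)$.

(4) Suppose $\partial_X^j\tilde F^*(P)\ne0$. Since $\partial_X^j\tilde F^*=(\partial_XF^*)*\partial_X^{j-1}k_\eta$, the set of points of $Q(P)$ where $\partial_XF^*\ne0$ has positive measure, so it contains a generic point $P_1=(X_1,Y_1)$, and $X_1\le F(P_1)$ by Lemma~\ref{lem:F}(5). As $|\tilde F-F|\le5\eta$,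
\[
X\le F(P_1)+\eta\le F(P)+6\eta\le\tilde F(P)+11\eta\le\tilde F(P)+2 .
\]
The other three implications follow from the corresponding parts of Lemma~\ref{lem:F}(5) by the same chain, since $F^*$ is also $5$-Lipschitz.
\end{proof}

\section{The metric}\label{sec:metric}

On a quadrant with indices $(v,w)$ put
\[
\tilde F_u=\tilde F(v,w;X,Y),\qquad\tilde F_s=\tilde F^*(v,w;X,Y)=\tilde F(-w,-v;Y,X).
\]
These functions extend smoothly across the rays, by Lemma~\ref{lem:Ft}(2). Near a point of an unstable ray, $X$ is a smooth bounded function and $Y$ is large. There $\tilde F_u$ depends only on $v,X$ by the first claim and $\tilde F_s$ depends only on $-v,X$ by the second, and the two adjacent quadrants have the same $v$. Near a point of a stable ray, $\tilde F_u$ depends only on $w,Y$ by the second claim and $\tilde F_s$ only on $-w,Y$ by the first, and the adjacent quadrants have the same $w$. So $\tilde F_u,\tilde F_s$ are smooth functions over $B_2$. Every inequality below is proved on the open quadrants and extends to the rays by continuity.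

At the outer part of the boxes both functions are close to $c|\rho|$, and we glue them to a smooth version of it. Let $\Lambda=c\sqrt{1+\rho^2}$, and let $\chi\colon\mathbb{T}^2\to[0,1]$ be smooth with $\chi=0$ on $B_{1/4}$ and $\chi=1$ off $B_1$, regarded also as a function on $M$. Define
\[
\varphi_u=(1-\chi)\tilde F_u+\chi\Lambda,\qquad\varphi_s=(1-\chi)\tilde F_s+\chi\Lambda
\]
over $B_2$, and $\varphi_u=\varphi_s=\Lambda$ elsewhere. These are smooth nonnegative functions on $M$, and $g$ is the metric \eqref{eq:g}. The exchange of $(f,s,u,X,Y,v,w)$ with $(f^{-1},u,s,Y,X,-w,-v)$ swaps $\tilde F_u$ with $\tilde F_s$ and $\varphi_u$ with $\varphi_s$. It leaves unchanged the boxes, $\chi$, $\Lambda$ and the statements of Lemmas~\ref{lem:index} and~\ref{lem:height}, and it exchanges the implications in Lemma~\ref{lem:Ft}(4). We refer to it as \emph{the symmetry}.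

Let $(\varphi,\tilde F_\bullet)$ be $(\varphi_u,\tilde F_u)$ or $(\varphi_s,\tilde F_s)$. By Lemmas~\ref{lem:Ft}(1) and~\ref{lem:height}, $\tilde F_\bullet\ge c(|\rho|-C_1)$ over $B_2$. Over $B_2\setminus B_{1/4}$ we have $\min(X,Y)\le-\frac14$, so also $\tilde F_\bullet\le c(|\rho|+C_1)$. Finally $c|\rho|\le\Lambda\le c(|\rho|+1)$ and $C_1\ge1$. Hence
\begin{gather}
\varphi\ge c(|\rho|-C_1)\ \text{ on }M,\qquad\varphi\le c(|\rho|+C_1)\ \text{ over }N,\label{eq:size1}\\
|\Lambda-\tilde F_\bullet|\le2C_1c\ \text{ over }B_2\setminus B_{1/4},\qquad|\varphi-\tilde F_\bullet|\le2C_1c\ \text{ over }B_2 .\label{eq:size2}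
\end{gather}

\subsection{Uniform hyperbolicity}
Away from the punctures the weights are almost invariant. Near the punctures Lemma~\ref{lem:Ft}(3) applies. The delicate moment is when a point leaves the inner box and lands in the gluing region, where the weight is off by up to $2C_1c$; the slack $\frac1{10}$ in Lemma~\ref{lem:Ft}(3) pays for this.

\begin{proposition}\label{prop:hyp}
$\varphi_u\circ f\ge\varphi_u-\beta$ and $\varphi_s\circ f\le\varphi_s+\beta$, and the functions $\varphi_u\circ f-\varphi_u$ and $\varphi_s\circ f-\varphi_s$ are bounded.
\end{proposition}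

\begin{proof}
Let $x$ be over $N$. By \eqref{eq:size1} and Lemma~\ref{lem:height},
\[
\varphi_u(fx)\ge c(|\rho(x)|-2C_1)\ge\varphi_u(x)-3C_1c\ge\varphi_u(x)-\beta .
\]
Let $x$ be over $B_{1/4}$, in a quadrant, with data $(v,w;X,Y)$. Then $\varphi_u(x)=\tilde F_u(x)=\tilde F$, and $\tilde F_u(fx)=\tilde F'$ by Lemma~\ref{lem:index}. If $\chi(fx)=0$, then $\varphi_u(fx)=\tilde F'\ge\varphi_u(x)-\beta$. If $\chi(fx)>0$, then $fx$ is not over $B_{1/4}$, so $\min(X-1,Y+1)\le-\frac14$. Since $Y+1>\frac34$, this means $X\le\frac34$, and Lemma~\ref{lem:Ft}(3) with \eqref{eq:size2} gives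
\[
\varphi_u(fx)\ge\tilde F'-2C_1c\ge\varphi_u(x)-\beta+\tfrac1{10}-\tfrac1{50}\ge\varphi_u(x)-\beta .
\]
By the symmetry, $\varphi_s\circ f^{-1}\ge\varphi_s-\beta$, which is the second inequality.

For boundedness, suppose first that $x$ or $fx$ is over $B_{1/4}$. By Lemmas~\ref{lem:index} and~\ref{lem:Ft}(3), $|\tilde F_u(fx)-\tilde F_u(x)|\le8$, so $|\varphi_u(fx)-\varphi_u(x)|\le8+4C_1c$ by \eqref{eq:size2}. Otherwise both points are over $N$, where $\big|\varphi_u-c|\rho|\big|\le C_1c$ by \eqref{eq:size1}, so $|\varphi_u(fx)-\varphi_u(x)|\le3C_1c$. By the symmetry $\varphi_s\circ f^{-1}-\varphi_s$ is bounded, hence so is $\varphi_s\circ f-\varphi_s$.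
\end{proof}

\subsection{Derivatives of the weights}
The first estimate below controls the connection form; the other two are needed only for the curvature in Theorem~\ref{thm:extra}.

\begin{proposition}\label{prop:der}
There is a constant $C$ such that on $M$
\[
|\partial_u\varphi_s|\le C\mu^{\varphi_u},\qquad|\partial_u^2\varphi_s|\le C\mu^{2\varphi_u},\qquad|\partial_u\varphi_s\,\partial_u\varphi_u|\le C\mu^{2\varphi_u},
\]
and the same estimates hold with $s$ and $u$ interchanged.
\end{proposition}

\begin{proof}
By the symmetry it suffices to prove the displayed estimates. The constant $C$ changes from line to line. Over $B_2$,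
\[
\partial_u\tilde F_s=\partial_X\tilde F^*\,\partial_uX,\qquad\partial_u^2\tilde F_s=\partial_X^2\tilde F^*\,(\partial_uX)^2+\partial_X\tilde F^*\,\partial_u^2X,\qquad\partial_u\tilde F_u=\partial_X\tilde F\,\partial_uX .
\]
By \eqref{eq:dX} and Lemma~\ref{lem:Ft}(0), $|\partial_u^j\tilde F_s|\le C\mu^{jX}$ for $j=1,2$ and $|\partial_u\tilde F_u|\le C\mu^X$. If $\partial_u\tilde F_s\ne0$ or $\partial_u^2\tilde F_s\ne0$, then $\partial_X\tilde F^*\ne0$ or $\partial_X^2\tilde F^*\ne0$, so $X\le\tilde F_u+2\le\varphi_u+3$ by Lemma~\ref{lem:Ft}(4) and \eqref{eq:size2}. Therefore, over $B_2$,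
\begin{equation}\label{eq:dF}
|\partial_u\tilde F_s|\le C\mu^{\varphi_u},\qquad|\partial_u^2\tilde F_s|\le C\mu^{2\varphi_u},\qquad|\partial_u\tilde F_s\,\partial_u\tilde F_u|\le C\mu^{2\varphi_u}.
\end{equation}
Over $B_{1/4}$ we have $\varphi_s=\tilde F_s$ and $\varphi_u=\tilde F_u$, and \eqref{eq:dF} is the claim.

Over $N$ the first and second derivatives of $\Lambda$ in $s,u$ are bounded, because $t\mapsto\sqrt{1+t^2}$ has bounded first and second derivatives, $d\rho=\pi^*\omega$, and the coefficients of $\omega$ are smooth near the compact set $N$. Off $B_1$ we have $\varphi_s=\varphi_u=\Lambda$, and the claim follows from $\mu^{\varphi_u}\ge1$.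

Over $B_1\setminus B_{1/4}$ write $\varphi=\tilde F_\bullet+\chi(\Lambda-\tilde F_\bullet)$. Since $\Lambda-\tilde F_\bullet$ is bounded by \eqref{eq:size2}, the product rule gives
\[
|\partial_u\varphi_s|\le|\partial_u\tilde F_s|+C,\qquad|\partial_u^2\varphi_s|\le|\partial_u^2\tilde F_s|+C|\partial_u\tilde F_s|+C,\qquad|\partial_u\varphi_u|\le|\partial_u\tilde F_u|+C .
\]
The first two estimates follow from \eqref{eq:dF} and $\mu^{\varphi_u}\ge1$. For the third, $\partial_u\varphi_s$ need not vanish with $\partial_u\tilde F_s$, so we show that $\partial_u\tilde F_u$ is bounded in this region. If $X\le4$, then $|\partial_u\tilde F_u|\le C\mu^4$. If $X>4$, then $Y\le-\frac14$, and $\partial_X\tilde F=0$ by Lemma~\ref{lem:Ft}(2). So $|\partial_u\varphi_u|\le C$, and $|\partial_u\varphi_s\,\partial_u\varphi_u|\le C\mu^{\varphi_u}\le C\mu^{2\varphi_u}$.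
\end{proof}

\subsection{Completeness}
A curve can approach a puncture inside a quadrant, along a ray, or while crossing many rays, so the computation of Section~\ref{sec:rays} does not suffice. The weights themselves supply the function $H$ of Proposition~\ref{prop:crit}(c): on an upper quadrant $\varphi_u$ obeys the dependence rule in both variables and tends to infinity at the puncture, and on a lower quadrant $\varphi_s$ does.

\begin{proposition}\label{prop:complete}
The metric $g$ is complete.
\end{proposition}

\begin{proof}
Over $B_{1/4}$ let $H=\tilde F_u$ on quadrants with upper indices and $H=\tilde F_s$ on quadrants with lower indices. For the indices $(0,0)$ the two definitions agree, since $F=F^*=bm$. The function $H$ extends smoothly across the rays, because on both sides of a ray it is given by the same smooth function. Along an unstable ray of index $v$, both quadrants are upper if $v\ge0$, and both are lower if $v\le-1$, as $w\le v+1$. Along a stable ray of index $w$, both are upper if $w\ge1$, as $v\ge w-1$, and both are lower if $w\le0$.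

Over $B_{1/4}$ we have $\varphi_u=\tilde F$ and $\varphi_s=\tilde F^*$. On an upper quadrant $H=\tilde F$, and Lemma~\ref{lem:Ft}(4) says that $\partial_XH\ne0$ implies $X\le\varphi_u+2$ and $\partial_YH\ne0$ implies $Y\le\varphi_s+2$. On a lower quadrant $H=\tilde F^*$, and Lemma~\ref{lem:Ft}(4) gives the same two implications. With \eqref{eq:dX} and Lemma~\ref{lem:Ft}(0) we get $|\partial_uH|\le C\mu^{\varphi_u}$ and $|\partial_sH|\le C\mu^{\varphi_s}$. Finally $H\ge b(m-\eta)$ by Lemma~\ref{lem:Ft}(1), applied to $(v,w)$ on upper quadrants and to the upper pair $(-w,-v)$ on lower quadrants, and $m\to\infty$ as $\pi(x)\to p$ or $q$. Proposition~\ref{prop:crit}(c) applies.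
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The surface $M$ is connected and non-compact, and $g$ is complete by Proposition~\ref{prop:complete}. By Propositions~\ref{prop:crit}(a) and~\ref{prop:hyp}, $f$ is Anosov with $C=1$ and $\lambda=\mu^{-c/2}$ and satisfies (i). The splitting is orthogonal, which gives (ii), and Lipschitz by Propositions~\ref{prop:crit}(b) and~\ref{prop:der}, which gives (iii). Proposition~\ref{prop:cons} gives $\Omega(f)=M$.
\end{proof}

\section{Bounded geometry, ergodicity and higher dimensions}\label{sec:extra}

We prove the three parts of Theorem~\ref{thm:extra}. Let $C_2>0$ be a bound for $|\varpi|_g$, as in Proposition~\ref{prop:crit}(b).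

\subsection{Curvature and injectivity radius}
The statements about the splitting in part (1) are already proved. From \eqref{eq:conn} and $d\varpi=-K_g\,P_sP_u\,ds\wedge du$,
\[
K_g=-\frac1{P_sP_u}\Big[\partial_u\Big(\frac{\partial_uP_s}{P_u}\Big)+\partial_s\Big(\frac{\partial_sP_u}{P_s}\Big)\Big].
\]
Since $\partial_uP_s/P_u=\ln\mu\,\partial_u\varphi_s\,\mu^{\varphi_s-\varphi_u}$,
\[
\frac1{P_sP_u}\,\partial_u\Big(\frac{\partial_uP_s}{P_u}\Big)=\frac{\ln\mu\;\partial_u^2\varphi_s+(\ln\mu)^2\big((\partial_u\varphi_s)^2-\partial_u\varphi_s\,\partial_u\varphi_u\big)}{\mu^{2\varphi_u}},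
\]
and the other term is obtained by interchanging $s$ and $u$. By Proposition~\ref{prop:der}, $|K_g|\le K_0$ for a constant $K_0>0$.

Bounded curvature does not bound the injectivity radius from below, as a cusp shows; one has to exclude short geodesic loops. We recall two facts about a complete manifold. If the curvature is at most $K_0$, a geodesic of length less than $\pi/\sqrt{K_0}$ has no pair of conjugate points. And by Klingenberg's lemma, if $y$ is a point of the cut locus of $x$ at the minimal distance $\operatorname{inj}(x)$, then either $y$ is conjugate to $x$ along a minimizing geodesic, or exactly two minimizing geodesics join $x$ to $y$ and they fit together smoothly at $y$.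

Cover $\mathbb{T}^2$ by $B_2(p)$, $B_2(q)$ and embedded open discs in $\Sigma$, and let $r_1>0$ be a Lebesgue number of this cover for the flat metric $ds^2+du^2$: every set of diameter less than $r_1$ lies in a member of the cover. Suppose that $\operatorname{inj}(x)<\min(\pi/\sqrt{K_0},\,r_1/2)$. Then there is a geodesic loop $\gamma$ at $x$ of length $r=2\operatorname{inj}(x)$, made of two minimizing geodesics with different initial vectors. They meet only at their ends, because $\exp_x$ is injective on the open ball of radius $\operatorname{inj}(x)$. So $\gamma$ is a simple closed curve with a single possible corner, at $x$, whose exterior angle $\epsilon_x$ lies in $(-\pi,\pi)$. The projection of $\gamma$ has flat length at most $r<r_1$, so $\gamma$ lies in a lift of a disc or in a component of the preimage of a punctured box $B_2(z)\setminus\{z\}$. Such a component is a universal cover of the punctured box; this is where $\alpha(\ell_z)\ne0$ prevents cusps. In both cases $\gamma$ lies in an open subset of $M$ homeomorphic to the plane, so it bounds an embedded disc $\Delta$. The Gauss--Bonnet theorem gives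 $\int_\Delta K_g\,dA+\epsilon_x=2\pi$, and Stokes' theorem gives $|\int_\Delta K_g\,dA|=|\int_\gamma\varpi|\le C_2r$. Hence $C_2r>\pi$, and
\[
\inf_{x\in M}\operatorname{inj}(x)\ \ge\ \min\Big(\frac\pi{\sqrt{K_0}},\ \frac{r_1}2,\ \frac\pi{2C_2}\Big)>0 .
\]

\subsection{Ergodicity}
The measure is $\mathfrak{m}$, and $f$ is conservative by Proposition~\ref{prop:cons}. So is $f^{-1}$: applying $f^{i+j}$ to $f^{-i}U\cap f^{-j}U=\emptyset$ gives $f^jU\cap f^iU=\emptyset$. We use conservativity in the following form: \emph{almost every point of a measurable set $U$ returns to $U$ infinitely often.} Indeed, the set $U_0$ of points of $U$ that never return has pairwise disjoint iterates, so it is null, and a point that returns finitely often lies in some $f^{-k}U_0$.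

Ergodicity follows by comparing ergodic averages along stable and unstable leaves. Since the measure is infinite, Birkhoff averages must be replaced by ratios. Hopf's ratio ergodic theorem states: if $f$ is a conservative measure-preserving map of a $\sigma$-finite measure space, $h,h_0\in L^1(\mathfrak{m})$ and $h_0>0$, then $\sum_{k<n}h\circ f^k\big/\sum_{k<n}h_0\circ f^k$ converges almost everywhere to the conditional expectation of $h/h_0$ with respect to the finite measure $h_0\mathfrak{m}$ and the $\sigma$-algebra $\mathcal{I}$ of invariant sets. To compare ratios at two asymptotic points whose orbits wander through all of $M$, we need $h_0$ to have almost equal values, in the multiplicative sense, at nearby points.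

Fix $x_0\in M$ and let $h_0=\exp(-2\sqrt{K_0}\,d_g(x_0,\cdot))$. Then $\log h_0$ is Lipschitz for $d_g$. By Bishop's comparison theorem a $g$-ball of radius $L$ has area at most that of a ball in the plane of curvature $-K_0$, which is at most $Ce^{\sqrt{K_0}L}$. The $g$-area form is $\mu^{\varphi_s+\varphi_u}|ds\wedge du|\ge|ds\wedge du|$, so the same bound holds for $\mathfrak{m}$, and summing over the shells $n\le d_g(x_0,\cdot)<n+1$ gives $h_0\in L^1(\mathfrak{m})$. The sums $\sum_{k\ge0}h_0\circ f^{\pm k}$ diverge almost everywhere, because almost every point of $\{h_0>1/j\}$ returns to this set infinitely often under $f$ and under $f^{-1}$.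

Let $h$ be continuous with compact support, and let $Q^+$ and $Q^-$ be the limits of the ratios for $f$ and for $f^{-1}$. The two maps have the same invariant sets, so $Q^+=Q^-$ almost everywhere. Let $Z\subset M$ be the set of full measure where both limits exist and agree and both denominators diverge. Let $x,y\in Z$ be the ends of a segment tangent to $E^s$, and write $x_k=f^kx$, $y_k=f^ky$. The length of the segment decays geometrically under $f^k$, so $d_g(x_k,y_k)\to0$ and $h_0(y_k)/h_0(x_k)\to1$. The function $r=h/h_0$ is continuous with compact support, so it is bounded and uniformly continuous, and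
\[
h(x_k)-h(y_k)=\big(r(x_k)-r(y_k)\big)h_0(x_k)+r(y_k)\big(h_0(x_k)-h_0(y_k)\big)=o\big(h_0(x_k)\big).
\]
Since $\sum_kh_0(x_k)=\infty$, both $\sum_{k<n}(h(x_k)-h(y_k))$ and $\sum_{k<n}(h_0(x_k)-h_0(y_k))$ are $o(\sum_{k<n}h_0(x_k))$, and so $Q^+(x)=Q^+(y)$. The same argument for $f^{-1}$ shows that $Q^-(x)=Q^-(y)$ when $x,y\in Z$ are the ends of a segment tangent to $E^u$.

Let $I\times J$ be a rectangle in $M$ in the coordinates $(s,u)$; on it $\mathfrak{m}$ is a multiple of the product measure. By Fubini's theorem there is $s_0\in I$ such that $J_0=\{u:(s_0,u)\in Z\}$ has full measure in $J$. The function $Q^-$ has one value $a$ on $\{s_0\}\times J_0$, and for $(s,u)\in Z$ with $u\in J_0$ we get $Q^+(s,u)=Q^+(s_0,u)=a$. So $Q^+$ is almost everywhere constant on each rectangle. Overlapping rectangles have the same constant and $M$ is connected, so $Q^+$ is almost everywhere constant on $M$. As $h$ varies, $h/h_0$ ranges over all continuous functions with compact support. These are dense in $L^1(h_0\mathfrak{m})$, and conditional expectation is a contraction of $L^1$, so every integrable function has constant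 conditional expectation. Applied to indicator functions of invariant sets, this says that $f$ is ergodic.

For a nonempty open set $O$, the set of points whose forward orbit visits $O$ infinitely often is invariant and contains almost every point of $O$, so it has full measure. Intersecting over a countable base of the topology, we see that almost every forward orbit is dense. This proves part (2).

\subsection{Products with tori}
We say that an automorphism of $\mathbb{T}^{i+j}$ has \emph{type} $(i,j)$ if its matrix has $i$ eigenvalues inside and $j$ outside the unit circle, counted with multiplicity.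

\begin{lemma}\label{lem:type}
For all $i,j\ge1$ there is an automorphism of $\mathbb{T}^{i+j}$ of type $(i,j)$.
\end{lemma}

\begin{proof}
Let $n\ge2$. The companion matrix of $x^n-x^{n-1}-\dots-x-1$ has integer entries and determinant $\pm1$; we show that it has type $(n-1,1)$. Multiplying the polynomial by $x-1$ gives $R(x)=x^{n+1}-2x^n+1$. For small $\epsilon>0$ we have $2(1+\epsilon)^n>(1+\epsilon)^{n+1}+1$, since the two sides agree at $\epsilon=0$ and have derivatives $2n>n+1$. So $|2x^n|>|x^{n+1}+1|$ on $|x|=1+\epsilon$, and by Rouch\'e's theorem $R$ has as many zeros in $|x|<1+\epsilon$ as $2x^n$, namely $n$. Letting $\epsilon\to0$, $R$ has $n$ zeros in $|x|\le1$ and one zero in $|x|>1$. A zero with $|x|=1$ satisfies $|x^{n+1}+1|=2$, so $x^{n+1}=1$, then $x^n=1$, and so $x=1$; this zero is simple because $R'(1)=1-n\ne0$. Removing it leaves $n-1$ zeros in $|x|<1$ and one in $|x|>1$.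

For $i\ge j$ take the product of one block of type $(i-j+1,1)$ and $j-1$ blocks of type $(1,1)$. For $i<j$ take the inverse of an automorphism of type $(j,i)$.
\end{proof}

Given $d_s,d_u\ge2$, let $D$ be an automorphism of $\mathbb{T}^k$ of type $(d_s-1,d_u-1)$, with $k=d_s+d_u-2$ and invariant splitting $\mathbb{R}^k=E^s_D\oplus E^u_D$. Give $\mathbb{T}^k$ a flat metric in which this splitting is orthogonal, and give $M\times\mathbb{T}^k$ the product metric. This manifold is connected, complete and non-compact, its sectional curvatures are bounded by $K_0$ in absolute value, and its injectivity radius is at least the smaller of those of the factors, because the exponential map is the product of the exponential maps.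

The map $f\times D$ preserves the orthogonal splitting into $E^s\oplus E^s_D$ and $E^u\oplus E^u_D$, of dimensions $d_s$ and $d_u$. The Anosov inequalities hold for any $\lambda<1$ larger than $\mu^{-c/2}$ and than the spectral radii of $D|_{E^s_D}$ and $D^{-1}|_{E^u_D}$, with a suitable $C$. Conditions (i) and (ii) are inherited from the factors. Parallel transport in a product is the product of the parallel transports, and $E^s_D,E^u_D$ are parallel, so along a path of length $r$ the two subbundles turn by at most $C_2r$; this gives (iii).

The proof of Proposition~\ref{prop:cons} used four things: an ergodic base map, an invariant measure upstairs that is positive on open sets and lifts the measure on the base, the bound \eqref{eq:vol}, and a bounded drift of mean zero. For $f\times D$ the base map $\Phi\times D$ of $\mathbb{T}^{2+k}$ has no eigenvalue of modulus one, so it is ergodic. The measure is the product of $\mathfrak{m}$ and normalized Lebesgue measure. The height $\rho$, pulled back from $M$, satisfies \eqref{eq:vol}, and its drift is $\psi$, pulled back from $\Sigma$, with mean zero by Lemma~\ref{lem:drift}.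 So $f\times D$ is conservative and $\Omega(f\times D)=M\times\mathbb{T}^k$. This proves part (3) and completes the proof of Theorem~\ref{thm:extra}.

\begin{thebibliography}{9}

\bibitem{RHRHU}
F.~Rodriguez Hertz, M.~A.~Rodriguez Hertz, R.~Ures,
\emph{Partial hyperbolicity and ergodicity in dimension three},
arXiv:math/0611787 (2006).

\end{thebibliography}
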